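\title{A variety that is $\omega_2$-universal but not $\omega_1$-universal}

\begin{abstract}
A variety of algebras is $\kappa$-universal if, for every similarity type of size less than $\kappa$, the category of all algebras of that type and of cardinality less than $\kappa$ embeds fully into the category of its members of cardinality less than $\kappa$. We construct in ZFC a variety of finite type, defined by finitely many identities, that is $\kappa$-universal for every $\kappa\ge\omega_2$ but is not $\omega_1$-universal, because its countable rigid members have at most one element. So for varieties of countable type, universality at one uncountable cardinal does not imply universality at all of them. The identities describe a tree in which a node can be extended to any higher level. A countable model then collapses onto a cofinal branch, while a tree of finite-to-one functions on countable ordinals has no such branch. We also prove that universality passes upward from a regular uncountable cardinal under a cofinality condition; in particular $\omega_m$-universality implies $\omega_n$-universality for $1\le m\le n<\omega$.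
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{similarity type} $\Delta$ is a set of operation symbols, each with a finite arity, and a \emph{$\Delta$-algebra} is a set together with an operation of the right arity for each symbol. A \emph{variety} is the class of all algebras of one type that satisfy a given set of identities. We regard it as a category whose morphisms are all homomorphisms. A functor $E$ is \emph{faithful} if each map $\operatorname{Hom}(A,B)\to\operatorname{Hom}(EA,EB)$ is injective, \emph{full} if each such map is surjective, and a \emph{full embedding} if it is full, faithful and injective on objects. For a category $\mathfrak C$ of structures and an infinite cardinal $\kappa$, let $\mathfrak C_{<\kappa}$ be the full subcategory on the objects of cardinality less than $\kappa$. The category $\mathfrak C$ is \emph{$\kappa$-universal} (in full, $\kappa$-algebraically universal) if for every type $\Delta$ with $|\Delta|<\kappa$ the category of all $\Delta$-algebras of cardinality less than $\kappa$ has a full embedding into $\mathfrak C_{<\kappa}$. Thus $\omega$-universality concerns finite algebras and finite objects,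 and $\omega_1$-universality concerns countable ones.

The definition measures how much can be expressed by the homomorphisms between objects of bounded size. For example, let $M$ be a monoid with $|M|<\kappa$, and give $M$ one unary operation $x\mapsto xm$ for each $m\in M$. A map $\varphi\colon M\to M$ commutes with these operations if and only if $\varphi(x)=\varphi(1)x$, so the endomorphism monoid of this algebra is isomorphic to $M$. A full embedding preserves endomorphism monoids. Hence in a $\kappa$-universal category every monoid of size less than $\kappa$ is the endomorphism monoid of an object of size less than $\kappa$.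

The following question comes from \cite{Eleftheriadis}.

\medskip
\noindent\textbf{Question.} \emph{Let $\mathcal V$ be a variety in a countable similarity type. If $\mathcal V$ is $\kappa$-universal for some uncountable $\kappa$, is $\mathcal V$ $\lambda$-universal for all uncountable $\lambda$?}
\medskip

One would guess that the answer is yes. In a countable type every countable set generates a countable subalgebra. So each algebra is the directed union of its countable subalgebras, an identity that fails in an algebra fails in a countable subalgebra, and the variety is determined by its countable members. The simplest cases agree with the guess: the variety of sets is $\kappa$-universal for no $\kappa$ (Section~\ref{sec:model}), and the variety of all algebras with seven binary operations is $\kappa$-universal for every uncountable $\kappa$ (Section~\ref{sec:coding}). The answer is nevertheless no. Call an object \emph{rigid} if its only endomorphism is the identity.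

\begin{theorem}\label{thm:main}
There is a variety $\mathcal V$ of finite similarity type, with all operations at most binary, defined by finitely many identities, such that
\begin{enumerate}
\item[(1)] every countable rigid algebra in $\mathcal V$ has at most one element; hence $\mathcal V$ is neither $\omega$-universal nor $\omega_1$-universal;
\item[(2)] $\mathcal V$ is $\kappa$-universal for every cardinal $\kappa\ge\omega_2$.
\end{enumerate}
\end{theorem}

So for infinite $\lambda$, the variety $\mathcal V$ is $\lambda$-universal if and only if $\lambda>\omega_1$. What fails is the passage from a larger cardinal to a smaller one. In the other direction the guess is right, up to a condition of cardinal arithmetic. For a set $X$ let $[X]^{<\kappa}$ be the set of subsets of $X$ of size less than $\kappa$. A family $\mathcal D\subseteq[X]^{<\kappa}$ is \emph{cofinal} if every member of $[X]^{<\kappa}$ is contained in a member of $\mathcal D$, and $\operatorname{cf}([X]^{<\kappa},\subseteq)$ is the least size of a cofinal family.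

\begin{theorem}\label{thm:up}
Let $\kappa$ be a regular uncountable cardinal and let $\mathcal W$ be a $\kappa$-universal variety in a countable type. Let $\lambda\ge\kappa$ be a cardinal such that $\operatorname{cf}([\mu]^{<\kappa},\subseteq)<\lambda$ for every cardinal $\mu$ with $\kappa\le\mu<\lambda$. Then $\mathcal W$ is $\lambda$-universal. In particular, for $1\le m\le n<\omega$, $\omega_m$-universality of a variety in a countable type implies its $\omega_n$-universality.
\end{theorem}

Thus the set of $n\ge1$ for which a variety of countable type is $\omega_n$-universal is upward closed, and for $\mathcal V$ it is exactly $\{n:n\ge2\}$.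

Section~\ref{sec:model} shows the idea of Theorem~\ref{thm:main} on the binary tree. Section~\ref{sec:variety} defines $\mathcal V$ and proves part (1). Section~\ref{sec:coding} reduces all types to one finite type; both theorems use this. Sections~\ref{sec:F} and~\ref{sec:full} prove part (2), and Section~\ref{sec:up} proves Theorem~\ref{thm:up}.

We work in ZFC. An ordinal is the set of smaller ordinals, and $f{\upharpoonright}\alpha$ is the restriction of a function $f$ to $\alpha$. All statements hold whether or not empty algebras are admitted.

\section{Rigid objects and the binary tree}\label{sec:model}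

To show that a category is not universal we count rigid objects.

\begin{lemma}\label{lem:rigid}
If $\mathfrak C$ is $\kappa$-universal for an infinite cardinal $\kappa$, then $\mathfrak C_{<\kappa}$ contains infinitely many pairwise non-isomorphic rigid objects.
\end{lemma}

\begin{proof}
Take the type with one constant and one unary operation, and the algebras $C_n=(\mathbb Z/n;\,0,\,x\mapsto x+1)$ for $n\ge1$. They are finite and pairwise non-isomorphic, and they are rigid because the constant generates them. Let $E$ be a full embedding of the algebras of this type and of size less than $\kappa$ into $\mathfrak C_{<\kappa}$. By fullness every endomorphism of $EC_n$ is the image of an endomorphism of $C_n$, so $EC_n$ is rigid. If $u\colon EC_n\to EC_m$ is an isomorphism, write $u=E(h)$ and $u^{-1}=E(k)$. Then $E(kh)=E(\mathrm{id})$ and $E(hk)=E(\mathrm{id})$, so $h$ is an isomorphism by faithfulness, and $n=m$.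
\end{proof}

A set with two or more elements has a constant self-map other than the identity, so the lemma shows that sets form a $\kappa$-universal variety for no $\kappa$. For Theorem~\ref{thm:main} we need identities that give every nontrivial countable model a non-identity endomorphism, and yet have many rigid models of size $\aleph_1$. The endomorphism must come from an enumeration of the algebra in order type $\omega$. The following algebra shows how.

Let $B$ be the set of finite strings of $0$'s and $1$'s, let $|x|$ be the length of $x$, and let $B_m$ be the set of strings of length $m$. Write $x{\upharpoonright}m$ for the initial segment of length $m$. For $x\in B_m$ let $x^+$ be the next string of $B_m$ in the lexicographic order, with $(1^m)^+=0^m$. For $x,z\in B$ put $m=\min(|x|,|z|)$ and define four binary operations.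
\begin{itemize}
\item \emph{Restriction}: $xz=x{\upharpoonright}m$.
\item \emph{Extension}: $x\circ z=x$ if $|z|\le|x|$; otherwise $x\circ z$ is $x$ followed by the last $|z|-|x|$ digits of $z$.
\item If $x{\upharpoonright}m=z{\upharpoonright}m$, then $w_0(x,z)=w_1(x,z)=x{\upharpoonright}m$. If $x{\upharpoonright}m\ne z{\upharpoonright}m$, then $w_0(x,z)=0^m$ and $w_1(x,z)=(x{\upharpoonright}m)^+$.
\end{itemize}
For $x=01$ and $z=110$ we get $xz=01$, $zx=11$, $x\circ z=010$, $w_0(x,z)=00$ and $w_1(x,z)=10$. The operations $w_0,w_1$ carry information only when their arguments lie on different branches of the tree. For an infinite string $b\in\{0,1\}^\omega$ let $\rho_b(x)=b{\upharpoonright}|x|$.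

\begin{proposition}\label{prop:toy}
The length-preserving endomorphisms of $(B;\cdot,\circ,w_0,w_1)$ are the identity and the maps $\rho_b$ with $b\in\{0,1\}^\omega$.
\end{proposition}

\begin{proof}
Both $\rho_b(x)$ and $\rho_b(z)$ are initial segments of $b$. So $\rho_b(x)\rho_b(z)$ and $w_i(\rho_b(x),\rho_b(z))$ equal $b{\upharpoonright}\min(|x|,|z|)$, and $\rho_b(x)\circ\rho_b(z)=b{\upharpoonright}\max(|x|,|z|)$. Since $xz$ and $w_i(x,z)$ have length $\min(|x|,|z|)$ and $x\circ z$ has length $\max(|x|,|z|)$, the map $\rho_b$ is an endomorphism.

Let $\varphi$ be a length-preserving endomorphism. For $m\le|x|$ pick $z\in B_m$; then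
\begin{equation}\label{eq:toy}
\varphi(x{\upharpoonright}m)=\varphi(xz)=\varphi(x)\varphi(z)=\varphi(x){\upharpoonright}m .
\end{equation}
If $\varphi$ is constant on every $B_m$, with value $b_m$, then $b_m=b_n{\upharpoonright}m$ for $m\le n$ by \eqref{eq:toy}, so $\varphi=\rho_b$ for the union $b$ of the $b_m$. Otherwise $\varphi$ is nonconstant on some $B_m$. Given $x\in B_m$, choose $z\in B_m$ with $\varphi(x)\neq\varphi(z)$; then also $x\ne z$, and
\[
\varphi(0^m)=\varphi(w_0(x,z))=w_0(\varphi(x),\varphi(z))=0^m,\qquad \varphi(x^+)=\varphi(w_1(x,z))=\varphi(x)^+ .
\]
Iterating $x\mapsto x^+$ from $0^m$ exhausts $B_m$, so $\varphi$ is the identity on $B_m$. Restriction maps longer levels onto shorter ones. Hence \eqref{eq:toy} shows that $\varphi$ is the identity on $B_n$ for $n<m$, and nonconstant on $B_n$ for $n>m$, where the same argument then makes it the identity.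
\end{proof}

So a length-preserving endomorphism is either the identity or a collapse onto a branch that meets every level. Such a branch can be built with the operations alone. Enumerate $B=\{z_0,z_1,\dots\}$ and put $y_0=z_0$, $y_{n+1}=y_n\circ z_{n+1}$. If the enumeration begins $1,\,01,\,000$, then $y_0=1$, $y_1=11$, $y_2=110$. The $y_n$ are the initial segments of one infinite string $b$, and $\rho_b(x)=y_nx$ as soon as $|x|\le|y_n|$. This construction uses only finitely many identities between the operations and the countability of $B$, so it will work in every countable algebra of a suitable variety. In a tree of height $\omega_1$ each finite run of extensions is still possible, but a branch through all levels need not exist, and then only the identity survives.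

Three changes turn this picture into a proof. The binary tree is replaced by a tree of height $\omega_1$ with countable levels and no branch through all levels. Preservation of levels, which Proposition~\ref{prop:toy} assumes, must be forced: every $c\in B$ satisfies $cc=c\circ c=w_i(c,c)=c$, so all constant maps are endomorphisms of $B$. For this we add a unary operation $s$ that lowers the level and a binary operation $w_2$ that tells the levels apart. Finally, an arbitrary algebra is attached to the tree by further binary operations that, like $w_0$ and $w_1$, say nothing along a branch.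

\section{The variety $\mathcal V$ and its countable members}\label{sec:variety}

The type of $\mathcal V$ consists of a binary operation written as juxtaposition, a binary operation $\circ$, a unary operation $s$, and eleven binary operations forming the set $\Gamma=\{d,w_0,w_1,w_2,p_1,\dots,p_7\}$. The identities are
\begin{align}
&xx=x,\qquad (xy)z=x(yz),\qquad xyz=xzy,\tag{V1}\label{V1}\\
&s(xz)=s(x)s(z),\qquad x\,s(x)=s(x),\tag{V2}\label{V2}\\
&(x\circ z)\,x=x,\tag{V3}\label{V3}\\
&z\,(x\circ z)=z,\tag{V4}\label{V4}\\
&(yx)\circ(yz)=y\,(x\circ z),\tag{V5}\label{V5}\\
&s(x\circ z)\,\bigl(s(x)\circ s(z)\bigr)=s(x\circ z),\tag{V6}\label{V6}\\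
&\gamma(yx,yz)=yxz,\qquad y\,\gamma(x,z)=yxz\qquad(\gamma\in\Gamma).\tag{V7}\label{V7}
\end{align}
Read an element as a node of a tree and $xy$ as the restriction of $x$ to the smaller of the two levels. Then $yx=x$ says that $x$ is a restriction of $y$, while $xy=x$ says only that the level of $x$ is at most the level of $y$; we write $x\sqsubseteq y$ for the latter. Identity \eqref{V1} (the axioms of a left normal band) says that in a product only the first factor contributes more than its level. By \eqref{V2}, $s(x)$ is a restriction of $x$. By \eqref{V3} and \eqref{V4}, $x\circ z$ extends $x$ and reaches the level of $z$, and by \eqref{V5} it stays on a branch that contains both arguments. Identity \eqref{V6} compares two levels. Identity \eqref{V7} says that $\gamma(x,z)$ has the level of $xz$, and equals the product when both arguments are restrictions of one node.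

\begin{example}\label{ex:Z}
A single branch is a model: on $\mathbb Z$ let $xz=\gamma(x,z)=\min(x,z)$, $x\circ z=\max(x,z)$ and $s(x)=x-1$. Identities \eqref{V3}--\eqref{V5} are the absorption and distributive laws of a chain, and \eqref{V2} and \eqref{V6} hold because $s$ is an order automorphism with $s(x)\le x$. No constant map is an endomorphism, but $s$ is one.
\end{example}

The proof of Theorem~\ref{thm:main}(1) has two stages. First a countable algebra is collapsed onto a branch. In a rigid algebra the collapse is the identity, so the algebra behaves like Example~\ref{ex:Z}, and we show that $s$ is an endomorphism.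

The relation $\sqsubseteq$ is reflexive by idempotence, and transitive: if $xy=x$ and $yz=y$, then $xz=xyz=xy=x$.

\begin{lemma}\label{lem:left}
In every algebra of $\mathcal V$, the map $x\mapsto yx$ preserves the product, $\circ$ and each $\gamma\in\Gamma$. If $x\sqsubseteq y$, then also $s(yx)=y\,s(x)$.
\end{lemma}

\begin{proof}
By \eqref{V1}, $(yx)(yz)=(yxy)z=(yyx)z=y(xz)$. Preservation of $\circ$ is \eqref{V5}, and $\gamma(yx,yz)=yxz=y\,\gamma(x,z)$ by \eqref{V7}. If $xy=x$, then \eqref{V2} and \eqref{V1} give
\[
s(yx)=s(y)s(x)=y\,s(y)s(x)=y\,s(x)s(y)=y\,s(xy)=y\,s(x).\qedhere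
\]
\end{proof}

The hypothesis $x\sqsubseteq y$ cannot be dropped: in Example~\ref{ex:Z}, $x=1$ and $y=0$ give $s(yx)=-1$ and $y\,s(x)=0$. So a single $y$ gives an endomorphism when it lies at a top level, and in general we need an increasing sequence of $y$'s. This is the only place where countability is used.

\begin{lemma}\label{lem:rho}
Let $A\in\mathcal V$ be countable and nonempty. There is an endomorphism $\rho$ of $A$ such that for any finitely many $x_1,\dots,x_k\in A$ some $y\in A$ satisfies $\rho(x_i)=yx_i$ for all $i$.
\end{lemma}

\begin{proof}
Enumerate $A=\{z_0,z_1,\dots\}$, with repetitions allowed, and put $y_0=z_0$, $y_{n+1}=y_n\circ z_{n+1}$. By \eqref{V3}, $y_{n+1}y_n=y_n$. We get $y_my_n=y_n$ for $m\ge n$ by induction on $m$: the case $m=n$ is idempotence, and $y_{m+1}y_n=y_{m+1}y_my_n=y_my_n=y_n$. Consequently $y_ny_m=y_my_ny_m=y_my_my_n=y_n$, that is, $y_n\sqsubseteq y_m$ for $m\ge n$. Also $z_n\sqsubseteq y_n$, by idempotence for $n=0$ and by \eqref{V4} for $n>0$. By transitivity, every $x\in A$ satisfies $x\sqsubseteq y_n$ for all large $n$.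

If $x\sqsubseteq y_n$ and $m\ge n$, then $y_mx=y_mxy_n=y_my_nx=y_nx$. So we may define $\rho(x)=y_nx$ for any $n$ with $x\sqsubseteq y_n$, and for finitely many elements one large $n$ serves. Given $x,z\in A$, choose $y=y_n$ such that $x$, $z$, $xz$, $x\circ z$, $s(x)$ and all $\gamma(x,z)$ are $\sqsubseteq y$. On these elements $\rho$ is left multiplication by $y$, so Lemma~\ref{lem:left} shows that $\rho$ preserves every operation at $x,z$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
Let $A\in\mathcal V$ be countable, nonempty and rigid. Then $\rho=\mathrm{id}$, so for $x,z\in A$ there is $y$ with $yx=x$ and $yz=z$. Hence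
\[
xz=yxz=yzx=zx,\qquad \gamma(x,z)=\gamma(yx,yz)=yxz=xz\quad(\gamma\in\Gamma).
\]
The product is commutative and every $\gamma$ coincides with it.

We show that $s$ is an endomorphism. It commutes with itself, and it preserves the product by \eqref{V2}, hence each $\gamma$. For $\circ$, let $a=s(x\circ z)$ and $b=s(x)\circ s(z)$. By \eqref{V2} and \eqref{V3}, $a\,s(x)=s((x\circ z)x)=s(x)$. By commutativity, \eqref{V2} and \eqref{V4}, $a\,s(z)=s(z)\,a=s(z(x\circ z))=s(z)$. So \eqref{V5} gives $b=(a\,s(x))\circ(a\,s(z))=ab$. Identity \eqref{V6} is there to supply the other half, $ab=a$. Thus $a=b$.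

By rigidity $s=\mathrm{id}$. Let $c\in A$. Then $s(c)=c$, $cc=c$, $\gamma(c,c)=cc=c$, and $c\circ c=(cc)\circ(cc)=c(c\circ c)=c$ by \eqref{V5} and \eqref{V4}. So the constant map with value $c$ is an endomorphism. It is the identity, and $|A|=1$.

Countable rigid algebras of $\mathcal V$ therefore fall into at most two isomorphism types, the empty algebra and the one-element algebra. By Lemma~\ref{lem:rigid}, $\mathcal V$ is neither $\omega$-universal nor $\omega_1$-universal.
\end{proof}

\section{Coding all types by seven binary operations}\label{sec:coding}

Universality asks for an embedding for every type $\Delta$ of size less than $\kappa$. We reduce to one type $\Theta=\{\theta_1,\dots,\theta_7\}$ of seven binary operations. The plan is to adjoin to a $\Delta$-algebra $A$ its finite sequences, which serve as argument lists, and a set of ordinals, which serve as names for the symbols of $\Delta$; one binary operation then applies a name to a list. The difficulty is that every homomorphism must fix every name, and there may be uncountably many. Order and successor are not enough: on $\omega_1+1$, the map that fixes each $n<\omega$ and $\omega_1$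 and sends $\omega+\xi$ to $\omega\cdot2+\xi$ for $\xi<\omega_1$ preserves both. We therefore add, for each limit ordinal of cofinality $\omega$, a chosen sequence converging to it.

\begin{lemma}\label{lem:coding}
Let $\mu$ be an infinite cardinal and $\Delta$ a type with $|\Delta|\le\mu$. There is a full embedding $A\mapsto\hat A$ of the category of all $\Delta$-algebras into the category of nonempty $\Theta$-algebras, with $|\hat A|\le\max(\mu,|A|)$. Consequently, if $\kappa$ is uncountable and $|\Delta|<\kappa$, the $\Delta$-algebras of size less than $\kappa$ embed fully into the nonempty $\Theta$-algebras of size less than $\kappa$.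
\end{lemma}

\begin{proof}
The second statement follows from the first with $\mu=\max(|\Delta|,\aleph_0)$.

Let $\nu=\mu+1$, the set of ordinals $\le\mu$. Index the symbols of $\Delta$ as $o_i$ $(i\in I\subseteq\mu)$, with $o_i$ of arity $n_i$. For each limit ordinal $j\in\nu$ of cofinality $\omega$ fix a strictly increasing sequence $(l_n(j))_{n<\omega}$ of nonzero ordinals with supremum $j$. These choices do not depend on $A$. Let $A^*$ be the set of finite sequences in $A$, including the empty one, and let $\hat A$ be the disjoint union of $\nu$ and $A^*$, formally $(\{0\}\times\nu)\cup(\{1\}\times A^*)$. Define the operations as follows; every value that is not specified is $0\in\nu$.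
\begin{itemize}
\item $\theta_1(x,y)=0$.
\item $\theta_2(i,y)=i+1$ for $i<\mu$, and $\theta_2(\mu,y)=\mu$.
\item $\theta_3(x,y)=\operatorname{len}(x)$, where $\operatorname{len}(x)=0$ for $x\in\nu$ and $\operatorname{len}(\sigma)=n+1\in\nu$ for a sequence $\sigma$ of length $n$.
\item $\theta_4(i,j)=1$ if $i,j\in\nu$ and $i<j$.
\item $\theta_5(j,n)=l_n(j)$ if $j\in\nu$ is a limit of cofinality $\omega$ and $n<\omega$.
\item $\theta_6(\sigma,\tau)=\sigma\tau$, the concatenation, for $\sigma,\tau\in A^*$.
\item $\theta_7(i,\sigma)=\langle o_i^A(\sigma)\rangle$, a sequence of length one, if $i\in I$ and $\sigma\in A^*$ has length $n_i$.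
\end{itemize}
Then $|\hat A|\le\max(\mu,|A|)$. For a homomorphism $h\colon A\to B$ let $\hat h$ be the identity on $\nu$ and let it apply $h$ termwise on $A^*$; call the termwise map $h^*$. Since $\hat h$ fixes $\nu$ and sends sequences to sequences of the same length, it respects all case distinctions above and preserves $\theta_1,\dots,\theta_5$. It preserves $\theta_6$ because $h^*(\sigma\tau)=h^*(\sigma)h^*(\tau)$, and $\theta_7$ because $h(o_i^A(\sigma))=o_i^B(h^*\sigma)$. The sequences of length one recover the set $A$ and the map $h$, and $\theta_7$ recovers the operations of $A$. So the functor is faithful and injective on objects.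

For fullness let $\Phi\colon\hat A\to\hat B$ be a homomorphism. From $\theta_1$ we get $\Phi(0)=0$, and from $\theta_2$ we get $\Phi(n)=n$ for $n<\omega$ by induction. Since $\operatorname{len}$ takes finite values, $\theta_3$ gives $\operatorname{len}(\Phi(x))=\Phi(\operatorname{len}(x))=\operatorname{len}(x)$. So $\Phi$ maps $\nu$ into $\nu$ and sequences to sequences of the same length. Let $\psi=\Phi{\upharpoonright}\nu$. If $i<j$, then $\theta_4(\psi(i),\psi(j))=\Phi(1)=1$, so $\psi$ is strictly increasing, and by transfinite induction $\psi(i)\ge i$ for all $i$.

Suppose $\psi(i)\neq i$ for some $i$. Then $i<\psi(i)<\psi^2(i)<\cdots$, and $j=\sup_k\psi^k(i)$ is a limit ordinal of cofinality $\omega$. It lies in $\nu$ because $j\le\mu$; this is why $\mu$ itself was included. For each $n$,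
\[
\theta_5(\psi(j),n)=\Phi(\theta_5(j,n))=\psi(l_n(j))\ge l_n(j)>0 .
\]
A nonzero value of $\theta_5$ comes from the specified case, so $\psi(j)$ is a limit of cofinality $\omega$ and $l_n(\psi(j))=\psi(l_n(j))$. For each $n$ there is $k$ with $l_n(j)<\psi^k(i)$, and then $\psi(l_n(j))<\psi^{k+1}(i)<j$. Hence $\psi(j)=\sup_nl_n(\psi(j))\le j$, so $\psi(j)=j$ and $\psi(l_n(j))=l_n(j)$ for all $n$. Choose $n$ with $p=l_n(j)>i$. Then $\psi^k(i)<\psi^k(p)=p$ for all $k$, so $j\le p<j$, a contradiction. Thus $\psi=\mathrm{id}$.

Define $h\colon A\to B$ by $\Phi(\langle a\rangle)=\langle h(a)\rangle$. The empty sequence goes to the empty sequence, and $\Phi(\sigma\tau)=\Phi(\sigma)\Phi(\tau)$ by $\theta_6$, so $\Phi=h^*$ on $A^*$. For $i\in I$ and $\sigma$ of length $n_i$,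
\[
\langle h(o_i^A(\sigma))\rangle=\Phi(\theta_7(i,\sigma))=\theta_7(i,h^*\sigma)=\langle o_i^B(h^*\sigma)\rangle .
\]
So $h$ is a homomorphism and $\Phi=\hat h$.
\end{proof}

\begin{remark}\label{rem:type}
If the type may have size $\aleph_1$, the lemma gives a counterexample at once. Add to $\Theta$ constants $c_\alpha$ and ternary operations $t_{\alpha\beta}$ $(\alpha\ne\beta<\omega_1)$, with the identities $t_{\alpha\beta}(c_\alpha,x,y)=x$ and $t_{\alpha\beta}(c_\beta,x,y)=y$. In a countable model two constants coincide, so $x=y$ holds, and Lemma~\ref{lem:rigid} excludes $\omega_1$-universality. For $\kappa\ge\omega_2$ and $|\Delta|<\kappa$ take $\mu=\max(|\Delta|,\aleph_1)$ and expand $\hat A$ by $c_\alpha=\alpha$ and by $t_{\alpha\beta}(u,x,y)=y$ if $u=\beta$, and $x$ otherwise. Each $\hat h$ preserves the new operations, since $\hat h(u)=\beta$ if and only if $u=\beta$, so the expanded functor is still a full embedding. In a countable type this device is unavailable, because any two elements generate a countable subalgebra.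
\end{remark}

\section{Algebras of $\mathcal V$ built on a tree of height $\omega_1$}\label{sec:F}

We now attach to each nonempty $\Theta$-algebra $G$ an algebra $F(G)\in\mathcal V$.

\subsection*{The tree}
The tree needs three properties. No branch may meet all levels. Each level must be countable, so that $w_0$ and $w_1$ can run through it. And it must be closed under extension of one node by another. Call a function into $\omega$ \emph{finite-to-one} if it takes each value finitely often, and write $f=^*g$ if $f$ and $g$ have the same domain and differ at only finitely many points. Finite-to-one functions on countable ordinals have the first property, since no function $\omega_1\to\omega$ is finite-to-one. The other two hold if we keep, at each level, the finite modifications of one function, provided these functions agree up to $=^*$.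

\begin{lemma}\label{lem:coherent}
There are finite-to-one functions $e_\alpha\colon\alpha\to\omega$ $(\alpha<\omega_1)$ with $e_\beta{\upharpoonright}\alpha=^*e_\alpha$ for $\alpha<\beta<\omega_1$.
\end{lemma}

\begin{proof}
We use recursion. Put $e_0=\emptyset$ and $e_{\alpha+1}=e_\alpha\cup\{(\alpha,0)\}$; adding one point preserves both requirements. For a limit $\delta<\omega_1$ choose $0=\delta_0<\delta_1<\cdots$ with supremum $\delta$. Copying $e_{\delta_{n+1}}$ on the block $[\delta_n,\delta_{n+1})$ could repeat one value on infinitely many blocks, so we raise the small values: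
\[
e_\delta(\xi)=\max\bigl(e_{\delta_{n+1}}(\xi),n\bigr)\qquad\text{for }\xi\in[\delta_n,\delta_{n+1}).
\]
If $e_\delta(\xi)=k$ with $\xi$ in the $n$th block, then $n\le k$ and $e_{\delta_{n+1}}(\xi)\le k$. This leaves finitely many $n$ and finitely many $\xi$ for each, so $e_\delta$ is finite-to-one. On the $n$th block $e_\delta$ differs from $e_{\delta_{n+1}}$ only at the finitely many $\xi$ with $e_{\delta_{n+1}}(\xi)<n$, and for $n<m$ the function $e_{\delta_{n+1}}$ differs from $e_{\delta_m}$ at finitely many points of the block. There are $m$ blocks below $\delta_m$, so $e_\delta{\upharpoonright}\delta_m=^*e_{\delta_m}$. For $\alpha<\delta$ take $m$ with $\alpha\le\delta_m$; then $e_\delta{\upharpoonright}\alpha=^*e_{\delta_m}{\upharpoonright}\alpha=^*e_\alpha$.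
\end{proof}

For $1\le\alpha<\omega_1$ let $T_\alpha=\{f\colon\alpha\to\omega \mid f=^*e_\alpha\}$. Its members are finite-to-one. It is countable because $\alpha$ is, and infinite because $f(0)$ is arbitrary. Fix an enumeration without repetition $T_\alpha=\{c^\alpha_k:k<\omega\}$. Let $\alpha\le\beta$. By Lemma~\ref{lem:coherent}, restriction maps $T_\beta$ into $T_\alpha$. For $f\in T_\alpha$ and $g\in T_\beta$ put $f*g=f\cup g{\upharpoonright}[\alpha,\beta)$. Then $f=^*g{\upharpoonright}\alpha$, so $f*g=^*g$ and $f*g\in T_\beta$. Since $(f*g){\upharpoonright}\alpha=f$, restriction maps $T_\beta$ \emph{onto} $T_\alpha$.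

\subsection*{The levels}
The operation $s$ should restrict a node to the level immediately below, but limit ordinals have no predecessor. We therefore repeat each level $\mathbb Z$ times. Let $R=(\omega_1\setminus\{0\})\times\mathbb Z$ with the lexicographic order. For $r=(\alpha,n)$ put $\operatorname{ht}(r)=\alpha$ and $r^-=(\alpha,n-1)$. The map $r\mapsto r^-$ is an order automorphism of $R$, $r^-<r$, and
\begin{equation}\label{eq:pred}
q<r\ \Longrightarrow\ q\le r^- .
\end{equation}
Each set $\{q\in R:\operatorname{ht}(q)\le\alpha\}$ is countable, and $q\le r$ implies $\operatorname{ht}(q)\le\operatorname{ht}(r)$. We write $T_r$, $c^r_k$ and $f{\upharpoonright}r$ for $T_\alpha$, $c^\alpha_k$ and $f{\upharpoonright}\alpha$ with $\alpha=\operatorname{ht}(r)$. To give each level a name, fix pairwise distinct functions $a_r\colon\omega\to\omega$ $(r\in R)$; this is possible since $|R|=\aleph_1\le2^{\aleph_0}$.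

\subsection*{The algebra $F(G)$}
For a nonempty $\Theta$-algebra $G$ let
\[
F(G)=\{(r,f,u): r\in R,\ f\in T_r,\ u\in G\}.
\]
The element $x=(r,f,u)$ has \emph{level} $r$, and for $q\le r$ we put $x|_q=(q,f{\upharpoonright}q,u)$; note that $(x|_q)|_p=x|_p$ for $p\le q$. For $x=(r,f,u)$ and $z=(q,g,v)$ let $m=\min(r,q)$ and define
\begin{gather*}
xz=x|_m,\qquad s(x)=x|_{r^-},\qquad d(x,z)=(m,f{\upharpoonright}m,v),\\
x\circ z=\begin{cases}x&\text{if }q\le r,\\ (q,\,f*g,\,u)&\text{if }r<q.\end{cases}
\end{gather*}
If $f{\upharpoonright}m=g{\upharpoonright}m$, let $w_i(x,z)=p_j(x,z)=x|_m$ for all $i,j$. If $f{\upharpoonright}m\ne g{\upharpoonright}m$, write $f{\upharpoonright}m=c^m_k$ and let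
\begin{align*}
w_0(x,z)&=(m,c^m_0,u), & w_1(x,z)&=(m,c^m_{k+1},u),\\
w_2(x,z)&=(m,c^m_{a_m(k)},u), & p_j(x,z)&=(m,c^m_k,\theta_j(u,v)).
\end{align*}
So $d$ mixes the tree coordinate of $x$ with the $G$-coordinate of $z$, while $w_0,w_1$ enumerate a level, $w_2$ displays the name $a_m$, and $p_j$ displays $\theta_j$, each only off a common branch.

\begin{lemma}\label{lem:inV}
$F(G)\in\mathcal V$.
\end{lemma}

\begin{proof}
Let $x,z$ be as above and let $y=(t,b,u')$. The levels of $xz$, $x\circ z$, $s(x)$ and $\gamma(x,z)$ are $\min(r,q)$, $\max(r,q)$, $r^-$ and $\min(r,q)$.

\eqref{V1}: a product, however bracketed, is the restriction of its first factor to the least of the levels.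

\eqref{V2}: since $r\mapsto r^-$ preserves the order, $s(xz)=x|_{\min(r,q)^-}=x|_{\min(r^-,q^-)}=s(x)s(z)$; and $x\,s(x)=x|_{r^-}=s(x)$.

\eqref{V3}: $(x\circ z)x=(x\circ z)|_r=x$, because $(f*g){\upharpoonright}r=f$ when $r<q$.

\eqref{V4}: $z(x\circ z)=z|_{\min(q,\max(r,q))}=z|_q=z$.

\eqref{V5}: if $p,p'\le t$, then $(y|_p)\circ(y|_{p'})=y|_{\max(p,p')}$; for $p'\le p$ this is the first clause, and for $p<p'$ it holds because $(b{\upharpoonright}p)*(b{\upharpoonright}p')=b{\upharpoonright}p'$. Hence the left side is $y|_{\max(\min(t,r),\min(t,q))}=y|_{\min(t,\max(r,q))}=y(x\circ z)$.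

\eqref{V6}: both factors have level $\max(r,q)^-=\max(r^-,q^-)$, so the product is the first factor.

\eqref{V7}: let $m'=\min(t,r,q)$. Then $y\,\gamma(x,z)=y|_{m'}=yxz$. The elements $yx$ and $yz$ have $G$-coordinate $u'$, the smaller of their levels is $m'$, and both tree coordinates restrict to $b{\upharpoonright}m'$. So $d(yx,yz)=(m',b{\upharpoonright}m',u')=y|_{m'}$, and for $w_i,p_j$ the first clause gives the same value.
\end{proof}

For a homomorphism $h\colon G\to H$ put $F(h)(r,f,u)=(r,f,h(u))$. In every operation the first two coordinates of the value, and the case that applies, depend only on $r,q,f,g$; the third coordinate is $u$, $v$ or $\theta_j(u,v)$. So $F(h)$ is a homomorphism and $F$ is a functor. It is faithful, since $h(u)$ is a coordinate of $F(h)(r,f,u)$. It is injective on objects, since $G$ is the set of third coordinates and $p_j((r,f,u),(r,g,v))=(r,f,\theta_j(u,v))$ for $f\ne g$ recovers $\theta_j$. Finally $|F(G)|=\max(\aleph_1,|G|)$.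

\begin{remark}\label{rem:needed}
Two endomorphisms from Section~\ref{sec:variety} are only just excluded here. The operations other than $w_2$ depend on levels only through their order, their heights and the map $r\mapsto r^-$, so the shift $s\colon(r,f,u)\mapsto(r^-,f,u)$ preserves all of them; only $w_2$ stands in the way. And for $2\le\delta<\omega_1$ the elements whose level has height below $\delta$ form a subalgebra, on which left multiplication by $y=((\delta,0),e_\delta,u)$ is an endomorphism by Lemma~\ref{lem:left}; it collapses the subalgebra onto the branch given by $e_\delta$.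
\end{remark}

\section{Fullness of $F$}\label{sec:full}

\begin{proposition}\label{prop:full}
The functor $F$ is full.
\end{proposition}

\begin{proof}
Let $\varphi\colon F(G)\to F(H)$ be a homomorphism. Steps 3--5 follow the proof of Proposition~\ref{prop:toy}; Steps 1 and 2 prepare them.

\emph{Step 1: the action on levels.} For $z$ of level $q$ and $x$ of level $r$, $zx=z$ holds if and only if $q\le r$. A homomorphism preserves the equation $zx=z$. So elements of equal level have images of equal level, and there is a map $\eta\colon R\to R$ with $q\le r\Rightarrow\eta(q)\le\eta(r)$ such that $\varphi$ sends level $r$ to level $\eta(r)$. From $\varphi s=s\varphi$ we get $\eta(r^-)=\eta(r)^-$. If $q<r$, then by \eqref{eq:pred}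
\[
\eta(q)\le\eta(r^-)=\eta(r)^-<\eta(r),
\]
so $\eta$ is injective. This is the purpose of $s$. As $R$ is uncountable, $\eta(R)$ is contained in none of the countable sets $\{q:\operatorname{ht}(q)\le\alpha\}$; that is, the ordinals $\operatorname{ht}(\eta(r))$ are unbounded in $\omega_1$. Finally, for $x$ of level $r$ and $q\le r$ pick $z$ of level $q$; then $\varphi(x|_q)=\varphi(xz)=\varphi(x)\varphi(z)=\varphi(x)|_{\eta(q)}$.

\emph{Step 2: separating the coordinates.} For $x=(r,f,u)$ and $z=(r,g,v)$ we have $d(x,z)=(r,f,v)$, and $\varphi(r,f,v)=d(\varphi(x),\varphi(z))$ has the second coordinate of $\varphi(r,f,u)$ and the third coordinate of $\varphi(r,g,v)$. So the second coordinate of $\varphi(r,f,v)$ does not depend on $v$ and the third does not depend on $f$: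
\[
\varphi(r,f,u)=(\eta(r),\tau_r(f),h_r(u))
\]
with maps $\tau_r\colon T_r\to T_{\eta(r)}$ and $h_r\colon G\to H$. The last formula of Step 1 says that for $q\le r$ and $f\in T_r$,
\begin{equation}\label{eq:compat}
\tau_q(f{\upharpoonright}q)=\tau_r(f){\upharpoonright}\eta(q),\qquad h_q=h_r .
\end{equation}
Since $R$ is linearly ordered, all $h_r$ are one map $h\colon G\to H$.

\emph{Step 3: some $\tau_r$ is nonconstant.} Otherwise each $\tau_r$ has a single value $b_r\in T_{\eta(r)}$, and $b_q=b_r{\upharpoonright}\eta(q)$ for $q\le r$ by \eqref{eq:compat}. The domains $\operatorname{ht}(\eta(r))$ are unbounded in $\omega_1$, so $b=\bigcup_rb_r$ is a function $\omega_1\to\omega$. Some value $k$ is taken uncountably often. A countably infinite subset of $b^{-1}(k)$ is bounded in $\omega_1$, hence contained in the domain of some $b_r$. This contradicts the fact that $b_r$ is finite-to-one.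

\emph{Step 4: if $\tau_r$ is nonconstant, then $\eta(r)=r$, $\tau_r=\mathrm{id}$ and $h$ is a homomorphism.} Put $r'=\eta(r)$. Let $f=c^r_k\in T_r$ and $u,v\in G$. Choose $g\in T_r$ with $\tau_r(f)\neq\tau_r(g)$; then $f\ne g$. For $x=(r,f,u)$ and $z=(r,g,v)$, the second clause in the definition of $w_i$ and $p_j$ applies to $(x,z)$ and to $(\varphi(x),\varphi(z))$. Write $\tau_r(c^r_k)=c^{r'}_{k'}$. Comparing second coordinates in $\varphi(w_i(x,z))=w_i(\varphi(x),\varphi(z))$ for $i=0,1,2$ gives
\[
\tau_r(c^r_0)=c^{r'}_0,\qquad \tau_r(c^r_{k+1})=c^{r'}_{k'+1},\qquad \tau_r(c^r_{a_r(k)})=c^{r'}_{a_{r'}(k')} .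
\]
The first two equations show by induction that $k'=k$ for all $k$. The third then reads $c^{r'}_{a_r(k)}=c^{r'}_{a_{r'}(k)}$. The enumeration has no repetitions, so $a_r(k)=a_{r'}(k)$ for all $k$. The names are pairwise distinct, so $r'=r$, and $\tau_r(c^r_k)=c^r_k$ says $\tau_r=\mathrm{id}$. Comparing third coordinates in $\varphi(p_j(x,z))=p_j(\varphi(x),\varphi(z))$ gives $h(\theta_j(u,v))=\theta_j(h(u),h(v))$.

\emph{Step 5: every $\tau_r$ is nonconstant.} Fix $r_0$ with $\tau_{r_0}$ nonconstant. Let $r\ge r_0$. Every member of $T_{r_0}$ has the form $f{\upharpoonright}r_0$ with $f\in T_r$, and $\tau_{r_0}(f{\upharpoonright}r_0)=\tau_r(f){\upharpoonright}\eta(r_0)$ by \eqref{eq:compat}; so if $\tau_r$ were constant, $\tau_{r_0}$ would be too. Let $r\le r_0$. By Step 4, $\eta(r)\le\eta(r_0)=r_0$ and $\tau_{r_0}=\mathrm{id}$, so \eqref{eq:compat} gives $\tau_r(f{\upharpoonright}r)=f{\upharpoonright}\eta(r)$ for $f\in T_{r_0}$. Hence $\tau_r$ is onto $T_{\eta(r)}$, which is infinite because height $0$ was left out of $R$. So $\tau_r$ is nonconstant.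

By Steps 4 and 5, $\varphi(r,f,u)=(r,f,h(u))$ for all $(r,f,u)$, with $h$ a homomorphism. That is, $\varphi=F(h)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Let $\kappa\ge\omega_2$ and $|\Delta|<\kappa$. Lemma~\ref{lem:coding} embeds the $\Delta$-algebras $A$ of size less than $\kappa$ fully into the nonempty $\Theta$-algebras, with $|\hat A|<\kappa$. By Lemma~\ref{lem:inV} and Proposition~\ref{prop:full}, $F$ is a full embedding of the nonempty $\Theta$-algebras into $\mathcal V$. The composite $A\mapsto F(\hat A)$ is a full embedding, and $|F(\hat A)|=\max(\aleph_1,|\hat A|)<\kappa$ because $\aleph_1<\kappa$.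
\end{proof}

\section{Upward transfer}\label{sec:up}

To prove Theorem~\ref{thm:up} we write a large $\Theta$-algebra as the union of its small subalgebras, apply the given embedding to these, and glue. The images of inclusions need not be injective, so the gluing is a directed colimit. We recall the facts used.

A partial order is \emph{$\kappa$-directed} if every subset of size less than $\kappa$ has an upper bound. Let $(N_i)_{i\in I}$ be algebras of a variety, indexed by a nonempty directed order, with homomorphisms $\pi_{ij}\colon N_i\to N_j$ for $i\le j$ satisfying $\pi_{ii}=\mathrm{id}$ and $\pi_{jk}\pi_{ij}=\pi_{ik}$. The \emph{colimit} $N$ is the disjoint union of the $N_i$ modulo the relation that identifies $x\in N_i$ with $x'\in N_{i'}$ when $\pi_{ij}(x)=\pi_{i'j}(x')$ for some $j\ge i,i'$. Operations are computed by moving the finitely many arguments to a common stage, and $N$ lies in the variety because an instance of an identity involves finitely many elements. The canonical maps $\iota_i\colon N_i\to N$ are homomorphisms with $\iota_j\pi_{ij}=\iota_i$, and their images cover $N$. Homomorphisms $u_i\colon N_i\to P$ with $u_j\pi_{ij}=u_i$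 induce a unique homomorphism $u\colon N\to P$ with $u\iota_i=u_i$.

\begin{lemma}\label{lem:small}
Let $\kappa$ be uncountable, let $M$ and $N_i$ $(i\in I)$ be algebras of a variety in a countable type, with $|M|<\kappa$ and $I$ $\kappa$-directed, and let $N$ be the colimit.
\begin{enumerate}
\item[(a)] Every homomorphism $f\colon M\to N$ has the form $\iota_ju$ for some $j$ and some homomorphism $u\colon M\to N_j$.
\item[(b)] If $u\colon M\to N_i$ and $u'\colon M\to N_{i'}$ satisfy $\iota_iu=\iota_{i'}u'$, then $\pi_{ij}u=\pi_{i'j}u'$ for some $j\ge i,i'$.
\end{enumerate}
\end{lemma}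

\begin{proof}
(b) For each $x\in M$ the elements $u(x)$ and $u'(x)$ are identified at some stage $j_x\ge i,i'$, hence at all later stages. Let $j$ be an upper bound of $i$, $i'$ and the fewer than $\kappa$ stages $j_x$.

(a) Each $f(x)$ lies in the image of some $\iota_{i_x}$. With an upper bound $i$ of the $i_x$ we obtain a map of sets $f_0\colon M\to N_i$ with $\iota_if_0=f$. For each symbol $o$ and each tuple $\bar x$ from $M$, the elements $f_0(o(\bar x))$ and $o(f_0(\bar x))$ have the same image in $N$, so they are identified at some stage above $i$. The type is countable and $\kappa$ is uncountable, so there are at most $\max(\aleph_0,|M|)<\kappa$ pairs $(o,\bar x)$. For an upper bound $j\ge i$ of these stages, $u=\pi_{ij}f_0$ is a homomorphism with $\iota_ju=f$.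
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:up}]
Since $\lambda$ is uncountable, Lemma~\ref{lem:coding} reduces the task to embedding the nonempty $\Theta$-algebras of size less than $\lambda$ fully into $\mathcal W_{<\lambda}$. Without this reduction the type could have size $\kappa$ or more, and the hypothesis would give nothing to start from. Let $E$ be a full embedding of the $\Theta$-algebras of size less than $\kappa$ into $\mathcal W_{<\kappa}$.

\emph{The functor.} For a nonempty $\Theta$-algebra $A$ with $|A|<\lambda$ let $\mathcal S(A)$ be the set of its nonempty subalgebras of size less than $\kappa$, ordered by inclusion. A set $X\in[A]^{<\kappa}$ generates a subalgebra of size at most $\max(\aleph_0,|X|)<\kappa$, and a union of fewer than $\kappa$ sets of size less than $\kappa$ has size less than $\kappa$ by regularity. So $\mathcal S(A)$ is nonempty, covers $A$ and is $\kappa$-directed. Let $E^*(A)\in\mathcal W$ be the colimit of the algebras $E(B)$, $B\in\mathcal S(A)$, along the images under $E$ of the inclusions, with canonical maps $\iota_B$. For a homomorphism $h\colon A\to A'$ and $B\in\mathcal S(A)$ we have $h(B)\in\mathcal S(A')$;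 let $h_B\colon B\to h(B)$ be the restriction. Denote inclusions by $\mathrm{in}$. For $B\subseteq C$ in $\mathcal S(A)$ we have $h_C\,\mathrm{in}=\mathrm{in}\,h_B$, so $\iota_{h(C)}E(h_C)E(\mathrm{in})=\iota_{h(C)}E(\mathrm{in})E(h_B)=\iota_{h(B)}E(h_B)$. Hence there is a unique $E^*(h)$ with $E^*(h)\iota_B=\iota_{h(B)}E(h_B)$ for all $B$. Uniqueness gives $E^*(\mathrm{id})=\mathrm{id}$ and, since $(h'h)_B=h'_{h(B)}h_B$, also $E^*(h'h)=E^*(h')E^*(h)$.

\emph{Full and faithful.} Fix a homomorphism $\Phi\colon E^*(A)\to E^*(A')$. For $B\in\mathcal S(A)$, say that a homomorphism $k\colon B\to A'$ \emph{represents $\Phi$ on $B$} if $\Phi\iota_B=\iota_{B'}E(k')$ for some $B'\in\mathcal S(A')$ containing $k(B)$, where $k'\colon B\to B'$ is $k$ with the smaller codomain. Such a $k$ exists: $|E(B)|<\kappa$, so Lemma~\ref{lem:small}(a) gives $\Phi\iota_B=\iota_{B'}u$ with $u\colon E(B)\to E(B')$, and $u=E(k')$ by fullness of $E$. It is unique: if $k_1,k_2$ represent $\Phi$ on $B$ through $B_1,B_2$, then Lemma~\ref{lem:small}(b) gives $B_3\supseteq B_1\cup B_2$ in $\mathcal S(A')$ with $E(\mathrm{in}\,k_1')=E(\mathrm{in}\,k_2')$ as maps $E(B)\to E(B_3)$, and $k_1=k_2$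 by faithfulness of $E$. Call the representative $k_B$.

If $\Phi=E^*(h)$, then $h{\upharpoonright}B$ represents $\Phi$ on $B$ by definition, so $h{\upharpoonright}B=k_B$ for all $B$ and $\Phi$ determines $h$. Thus $E^*$ is faithful. For arbitrary $\Phi$ and $B\subseteq C$, we have $\Phi\iota_B=\Phi\iota_CE(\mathrm{in})=\iota_{C'}E(k_C'\,\mathrm{in})$, so $k_C{\upharpoonright}B=k_B$. As $\mathcal S(A)$ is directed and covers $A$, the union $h$ of the $k_B$ is a well-defined map $A\to A'$, and it is a homomorphism because any two elements lie in a common $B$. For each $B$, with $B'$ as in the definition of $k_B$,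
\[
E^*(h)\iota_B=\iota_{h(B)}E(h_B)=\iota_{B'}E(\mathrm{in})E(h_B)=\iota_{B'}E(k_B')=\Phi\iota_B .
\]
So $E^*(h)=\Phi$, and $E^*$ is full.

\emph{Injective on objects.} Each $E(B)$ with $B$ nonempty is nonempty. Indeed, let $D=\{0,1\}$ with $\theta_j(x,y)=x$ for all $j$; the two constant maps $B\to D$ are distinct homomorphisms, so there are two homomorphisms $E(B)\to E(D)$. Hence $E^*(A)\ne\emptyset$, and replacing $E^*(A)$ by the isomorphic algebra on $\{A\}\times E^*(A)$ makes $E^*$ injective on objects.

\emph{Size.} If $|A|<\kappa$, then $A$ is the largest member of $\mathcal S(A)$, so $\iota_A$ is onto and $|E^*(A)|<\kappa\le\lambda$. If $\kappa\le|A|<\lambda$, the cofinality hypothesis for $\mu=|A|$ gives a cofinal family in $[A]^{<\kappa}$ of size less than $\lambda$. The subalgebras generated by its nonempty members form a set $\mathcal D\subseteq\mathcal S(A)$ with $|\mathcal D|<\lambda$ such that each $B\in\mathcal S(A)$ lies in some $C\in\mathcal D$. Since $\iota_B=\iota_CE(\mathrm{in})$, the images of the $E(C)$, $C\in\mathcal D$, cover $E^*(A)$. So $|E^*(A)|\le|\mathcal D|\cdot\kappa<\lambda$, as $\kappa<\lambda$ in this case. This is the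 only use of the cofinality hypothesis.

\emph{The cardinals $\omega_n$.} Let $1\le m\le n<\omega$, $\kappa=\omega_m$ and $\lambda=\omega_n$; successor cardinals are regular. We show by induction on $k\ge m-1$ that $\operatorname{cf}([X]^{<\omega_m},\subseteq)\le\aleph_k$ whenever $|X|\le\aleph_k$. For $k=m-1$ the family $\{X\}$ is cofinal. For $k\ge m$ we may take $X=\omega_k$. A subset of $\omega_k$ of size less than $\omega_m$ is bounded, because $\omega_k$ is regular and $\omega_m\le\omega_k$; so it lies in $[\alpha]^{<\omega_m}$ for some $\alpha<\omega_k$. Each such $\alpha$ has size at most $\aleph_{k-1}$, so $[\alpha]^{<\omega_m}$ has a cofinal family of size at most $\aleph_{k-1}$, and the union of these families over $\alpha<\omega_k$ is cofinal of size at most $\aleph_k$. The cardinals $\mu$ with $\kappa\le\mu<\lambda$ are the $\omega_k$ with $m\le k<n$, and $\aleph_k<\lambda$. So the hypothesis holds.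
\end{proof}

\begin{remark}\label{rem:limit}
We make no claim about upward transfer when the cofinality hypothesis fails. It fails, for example, for $\kappa=\omega_1$ and $\lambda=\aleph_{\omega+1}$, at $\mu=\aleph_\omega$. A family of at most $\aleph_\omega$ countable subsets of $\aleph_\omega$ is a union of subfamilies $\mathcal D_n$ with $|\mathcal D_n|\le\aleph_n$; if $x_n\in\aleph_\omega\setminus\bigcup\mathcal D_n$, then the countable set $\{x_n:n<\omega\}$ is contained in no member of the family.
\end{remark}

\begin{thebibliography}{1}

\bibitem{Eleftheriadis}
Ioannis Eleftheriadis, \emph{Algebraically universal categories of relational structures}, arXiv:2303.13274 (2023).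

\end{thebibliography}
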